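# Survival of a target percolation forces positive capacity

## 1. Two percolations on the binary tree with the same one-vertex probabilities

Take the infinite binary tree and hang on every vertex, except the root, an independent random number, uniform on $(0,1)$. We look at two rules for deciding which vertices survive.

Rule A: a vertex at level $n\ge 1$ survives if the number at its ancestor of level $1$ is at most $1/n$.

Rule B: a vertex at level $n\ge1$ survives if, for every $j$ with $2\le j\le n$, the number at its ancestor of level $j$ is at most $1-\frac1j$.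

(A vertex counts as its own ancestor.) Under both rules the survivors, together with the root, form a subtree. A given vertex of level $n\ge 1$ survives with the same probability: under A it is $\frac1n$, under B it is $\prod_{j=2}^n\frac{j-1}{j}=\frac1n$. So in both cases the function "probability that a given vertex of level $n$ survives" is $p(0)=1$, $p(n)=1/n$. Does the surviving subtree reach infinity?

Under rule A, level $n$ contains a survivor exactly when one of the two numbers at level $1$ is at most $1/n$. This has probability $1-(1-\frac1n)^2\le\frac2n$, which tends to $0$. The subtree is almost surely finite.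

Under rule B, let $Z_n$ be the number of survivors at level $n$, so $\mathbf E Z_n=2^np(n)$. If $\sigma,\tau$ are vertices of level $n$ whose last common ancestor has level $k$, their paths share $k$ labels and are otherwise disjoint, so both survive with probability $p(k)\big(p(n)/p(k)\big)^2=p(n)^2/p(k)$. Hence
$$\frac{\mathbf E Z_n^2}{(\mathbf E Z_n)^2}=4^{-n}\sum_{\sigma,\tau}\frac1{p(|\sigma\wedge\tau|)},$$
where $|\sigma\wedge\tau|$ is the level of the last common ancestor. This is the mean of $1/p(\text{meeting level})$ for two independent uniform vertices of level $n$. The sequence $1/p(0),1/p(1),1/p(2),\dots$ is $1,1,2,3,4,\dots$, so it starts at $1$ and increases by $1$ at each step $i\ge2$; two uniform vertices meet at level $i$ or later with probability $2^{-i}$. The mean is therefore $1+\sum_{i=2}^n2^{-i}<\frac32$. By Cauchy–Schwarz, $\mathbf P(Z_n>0)\ge(\mathbf EZ_n)^2/\mathbf EZ_n^2>\frac23$ for every $n$, and so the subtree is infinite with probability at least $\frac23$.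

The same tree with the same function $p$ gives opposite fates. The number $\frac32$, a mean "energy" of two random vertices, depends only on the tree and on $p$; so it is the same for both rules. Finite energy is therefore no guarantee of survival: dependence between the labels along a path, as in rule A, can kill the percolation. Can dependence also work the other way? If the tree and $p$ are such that every way of choosing two random rays gives infinite energy, might some cleverly dependent rule with this $p$ still survive? These notes show that it cannot.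

## 2. Target percolation, energy and capacity

Let $\Gamma$ be an infinite, locally finite tree with root $\rho$. Write $|\sigma|$ for the distance of $\sigma$ from $\rho$, and $\sigma_1,\dots,\sigma_{|\sigma|}=\sigma$ for the vertices on the path from $\rho$ to $\sigma$, without $\rho$. Let $\Gamma_n$ be the set of vertices at distance $n$. Write $\sigma\preceq\tau$ if $\sigma$ lies on the path from $\rho$ to $\tau$, endpoints included, and $\sigma\wedge\tau$ for the last common ancestor. The boundary $\partial\Gamma$ is the set of rays (infinite non-backtracking paths from $\rho$); its topology has as a base the sets of all rays through a given vertex, and it is compact because $\Gamma$ is locally finite. For rays $\xi\ne\eta$, $\xi\wedge\eta$ is the last common vertex, and we set $|\xi\wedge\xi|=\infty$. Put $\mathbf Z^+=\{0,1,2,\dots\}$.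

**Definition (target percolation).** Let $\{X(\sigma):\sigma\ne\rho\}$ be i.i.d. real random variables and let $B\subseteq\mathbf R^\infty$ be a Borel set, the target set. Declare $\rho\leftrightarrow\sigma$ if $(X(\sigma_1),\dots,X(\sigma_{|\sigma|}))$ is an initial segment of some element of $B$. The vertices connected to $\rho$ form a random subtree; $\rho\leftrightarrow\partial\Gamma$ is the event that this subtree is infinite, that is, contains a ray. The probability $p(|\sigma|)=\mathbf P(\rho\leftrightarrow\sigma)$ depends only on $|\sigma|$.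

The function $p$ is nonincreasing, and $p(0)=1$ as soon as $B\neq\emptyset$. By local finiteness, the subtree is infinite exactly when it meets every level.

Both rules of Section 1 have this form, with uniform labels. Rule B is the product set $\{x\in\mathbf R^\infty:x_j\le 1-\frac1j\text{ for all }j\ge2\}$. For rule A take
$$B=\{x\in\mathbf R^\infty: x_1\in(0,1),\ x_j=0\text{ for all }j>1/x_1\}.$$
Almost surely no label equals $0$, so $(x_1,\dots,x_n)$ is an initial segment of an element of $B$ iff no integer $j\le n$ exceeds $1/x_1$, that is, iff $x_1\le 1/n$. In general, when $B=A_1\times A_2\times\cdots$ is a product we speak of *Bernoulli percolation*; each vertex of level $k$ is then retained independently with probability $p(k)/p(k-1)$ (if $p(k-1)>0$), and $\rho\leftrightarrow\sigma$ iff the whole path is retained.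

**Definition (energy and capacity).** Let $g:\mathbf Z^+\to(0,\infty)$ be nonincreasing (a gauge), and $g(\infty)=\lim g(n)$, with $1/0=\infty$. For a Borel probability measure $\mu$ on $\partial\Gamma$,
$$I_g(\mu)=\int\!\!\int\frac{d\mu(\xi)\,d\mu(\eta)}{g(|\xi\wedge\eta|)},\qquad \mathrm{Cap}_g(\Gamma)=\sup_\mu I_g(\mu)^{-1}.$$

So $\mathrm{Cap}_g(\Gamma)>0$ iff some probability measure has finite energy. If $g(n)\to0$, a measure with an atom has infinite energy.

Energy can be computed level by level. Let $p$ be a gauge with $p(0)=1$, and agree that $1/p(-1)=0$. For $j\in\mathbf Z^+$, $\frac1{p(j)}=\sum_{i=0}^{j}\big(\frac1{p(i)}-\frac1{p(i-1)}\big)$, and letting $j\to\infty$ covers $j=\infty$. Hence $1/p(|\xi\wedge\eta|)=\sum_{k\ge0}\big(\frac1{p(k)}-\frac1{p(k-1)}\big)\mathbf 1\{\xi,\eta\text{ share their level-}k\text{ vertex}\}$, also when $\xi=\eta$. Integrating by monotone convergence, and writing $\mu(\sigma)$ for the mass of the rays through $\sigma$,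
$$I_p(\mu)=1+\sum_{k\ge1}\Big(\frac1{p(k)}-\frac1{p(k-1)}\Big)\sum_{|\sigma|=k}\mu(\sigma)^2.\tag{1}$$

Three examples. On a single ray the only measure is a point mass, so $\mathrm{Cap}_p=p(\infty)$; the survival probability is also $\lim p(k)=p(\infty)$. On the binary tree with $p(n)=1/n$, the uniform measure minimizes every sum $\sum_{|\sigma|=k}\mu(\sigma)^2$, with value $2^{-k}$, so (1) gives $\mathrm{Cap}_p=(3/2)^{-1}=\frac23$. Finally let the root have $d$ children, each continuing as a single ray, with $p(k)=q\in(0,1)$ for all $k\ge1$. The uniform measure is again optimal, and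
$$\mathrm{Cap}_p=\Big(1+\frac1d\Big(\frac1q-1\Big)\Big)^{-1}=\frac{dq}{1-q+dq}.$$
For Bernoulli percolation the survival probability is $1-(1-q)^d\le\min(1,dq)$. Since $\frac{dq}{1-q+dq}\ge\frac{dq}{1+dq}\ge\frac12\min(1,dq)$, it is at most $2\,\mathrm{Cap}_p$.

The question, posed in Robin Pemantle and Yuval Peres, "Critical RWRE on trees and tree-indexed random walks", arXiv:math/0404042 (2004), is whether $\mathbf P(\rho\leftrightarrow\partial\Gamma)>0$ forces $\mathrm{Cap}_p(\Gamma)>0$ for every target percolation. Lyons (1992) showed this for all Bernoulli percolations, and for non-Bernoulli percolations satisfying a certain additional condition. The answer is yes, in the following quantitative form.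

**Theorem 1.** For every target percolation on every infinite locally finite rooted tree,
$$\mathbf P(\rho\leftrightarrow\partial\Gamma)\le16\,\mathrm{Cap}_p(\Gamma).\tag{2}$$
In particular, if $\mathbf P(\rho\leftrightarrow\partial\Gamma)>0$, then $\Gamma$ has positive capacity in gauge $p$.

Write $u=\mathbf P(\rho\leftrightarrow\partial\Gamma)$. If $u=0$ there is nothing to prove, so let $u>0$. Then $B\ne\emptyset$, so $p(0)=1$, and by the union bound $u\le|\Gamma_k|\,p(k)$, so $p(k)>0$ for all $k$ and $p$ is a gauge.

## 3. Bernoulli percolation and the law of the leftmost survivor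

To bound $u$ by a capacity we must produce a measure of small energy, and the percolation should hand it to us. A random surviving vertex at level $n$ is the natural choice; the leftmost one is convenient because it can be found by exploring from the left.

Fix $n\ge1$ and, until Section 8, keep only the vertices that have a descendant in $\Gamma_n$ (elements of $\Gamma_n$ included). Draw the tree in the plane; this orders $\Gamma_n$ from left to right, and the descendants in $\Gamma_n$ of any vertex form an interval. Let $u_n=\mathbf P(\rho\leftrightarrow\Gamma_n)\ge u$ be the probability that some vertex of $\Gamma_n$ is connected to $\rho$. On that event let $\xi$ be the leftmost such vertex, and put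
$$\mu(\sigma)=\mathbf P(\sigma\preceq\xi)\quad(|\sigma|\le n),\qquad I_n(\mu)=\sum_{\eta,\eta'\in\Gamma_n}\frac{\mu(\eta)\mu(\eta')}{p(|\eta\wedge\eta'|)}\quad(|\eta\wedge\eta|=n).$$
Then $\mu(\rho)=u_n=\sum_{|\sigma|=k}\mu(\sigma)$ for each $k\le n$. The probability measure $\mu/u_n$ on $\Gamma_n$ has energy $I_n(\mu)/u_n^2$; so a bound $I_n(\mu)\le Cu_n$ gives energy at most $C/u_n\le C/u$, which is what we want.

For Bernoulli percolation such a bound comes out at once. Let $M=\sum_{\eta\in\Gamma_n}\frac{\mu(\eta)}{p(n)}\mathbf 1\{\rho\leftrightarrow\eta\}$, so $\mathbf EM=\sum_\eta\mu(\eta)=u_n$. If $\rho\leftrightarrow\eta$, then $\xi$ exists and $\xi\le\eta$. Hence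
$$u_n=\sum_{\zeta\le\eta}\frac{\mu(\eta)}{p(n)}\,\mathbf P(\xi=\zeta,\ \rho\leftrightarrow\eta).$$
For $\zeta=\eta$ the term is $\mu(\eta)^2/p(n)$. For $\zeta<\eta$ let $\sigma=\zeta\wedge\eta$ and $k=|\sigma|$. The event $\{\xi=\zeta\}$ is determined by the labels on the paths to vertices of $\Gamma_n$ at or to the left of $\zeta$. None of these labels lies on the path from $\sigma$ (excluded) to $\eta$, since all vertices of $\Gamma_n$ below the child of $\sigma$ leading to $\eta$ are to the right of $\zeta$. On $\{\xi=\zeta\}$ the path to $\sigma$ is retained, and the rest of the path to $\eta$ is retained with probability $p(n)/p(k)$, independently of $\{\xi=\zeta\}$. So the term is $\mu(\zeta)\mu(\eta)/p(k)$, which is symmetric in $\zeta,\eta$. Summing,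
$$\tfrac12\sum_{\zeta\ne\eta}\frac{\mu(\zeta)\mu(\eta)}{p(|\zeta\wedge\eta|)}+\sum_\eta\frac{\mu(\eta)^2}{p(n)}=u_n,\qquad\text{so}\qquad I_n(\mu)\le2u_n.\tag{3}$$

For a general target percolation this stops at one exact point: the claim that the rest of the path survives with probability $p(n)/p(k)$. That probability now depends on the labels $x(\sigma)=(X(\sigma_1),\dots,X(\sigma_k))$, and the event $\{\xi=\zeta\}$ biases these labels, possibly toward values that are bad for $\eta$.

## 4. Conditional probabilities and the budget they satisfy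

Part of the argument can be kept. In the Bernoulli case, $\frac{\mu(\eta)}{p(n)}\mathbf 1\{\rho\leftrightarrow\eta\}$ is exactly the conditional probability $\mathbf P(\xi=\eta\mid x(\eta))$. With this conditional probability as weight, the symmetry of the pair terms survives for every target percolation.

**Notation.** Let $\nu$ be the law of $X$ and let $B_k\subseteq\mathbf R^k$ be the set of initial segments of length $k$ of elements of $B$. It is a projection of a Borel set, hence analytic and universally measurable; we use completed measures. Thus $\rho\leftrightarrow\sigma$ iff $x(\sigma)\in B_{|\sigma|}$. Let $x=(x_1,x_2,\dots)$ be i.i.d. with law $\nu$, $\mathcal F_k=\sigma(x_1,\dots,x_k)$ and $S_k=\{(x_1,\dots,x_k)\in B_k\}$. Then $S_0\supseteq S_1\supseteq\cdots$ and $\mathbf P(S_k)=p(k)$. For $|\sigma|=k\le n$ choose a Borel function $r_\sigma:\mathbf R^k\to[0,1]$ with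
$$r_\sigma(x(\sigma))=\mathbf P(\sigma\preceq\xi\mid x(\sigma))\quad\text{a.s.},$$
and for a child $\tau$ of $\sigma$ put $m_\tau(x_1,\dots,x_k)=\int r_\tau(x_1,\dots,x_k,y)\,\nu(dy)$.

Since $X(\tau)$ is independent of $x(\sigma)$, the tower property gives $m_\tau(x(\sigma))=\mathbf P(\tau\preceq\xi\mid x(\sigma))$. If $\sigma\preceq\xi$ then $\rho\leftrightarrow\sigma$; and for $|\sigma|<n$ the event $\{\sigma\preceq\xi\}$ is the disjoint union of the events $\{\tau\preceq\xi\}$ over the children $\tau$. Therefore, $\nu^k$-almost everywhere,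
$$0\le r_\sigma\le\mathbf 1_{B_k},\qquad r_\sigma=\sum_{\tau\text{ child of }\sigma}m_\tau\ \ (|\sigma|<n),\qquad\text{and}\qquad \mathbf E\,r_\sigma(x_1,\dots,x_k)=\mu(\sigma).\tag{4}$$

Define $\lambda_\sigma=r_\sigma^2-\sum_\tau m_\tau^2$ (sum over children of $\sigma$) if $|\sigma|<n$, and $\lambda_\sigma=r_\sigma^2$ if $|\sigma|=n$. Since the $m_\tau$ are nonnegative with sum $r_\sigma$, we have $\lambda_\sigma\ge0$; it measures how evenly $r_\sigma$ splits among the children. Put
$$\Lambda_\sigma=\mathbf E\,\lambda_\sigma(x_1,\dots,x_{|\sigma|}),\qquad L_\kappa=\sum_{|\sigma|=\kappa}\Lambda_\sigma.$$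

**Lemma 1.** $\displaystyle\sum_{\kappa<n}L_\kappa+2L_n\le2u_n$. In particular $\sum_{\kappa=0}^nL_\kappa\le2u_n$.

**Proof.** Let $M=\sum_{\eta\in\Gamma_n}r_\eta(x(\eta))$, so $\mathbf EM=\sum_\eta\mu(\eta)=u_n$. For each $\eta$ at most one of the events $\{\xi=\zeta\}$, $\zeta\le\eta$, occurs, and $r_\eta\ge0$. Hence
$$\sum_{\zeta\le\eta}\mathbf E\big[\mathbf 1_{\{\xi=\zeta\}}r_\eta(x(\eta))\big]\le\mathbf EM=u_n.\tag{5}$$

For $\zeta=\eta$, conditioning on $x(\eta)$ gives $\mathbf E[\mathbf 1_{\{\xi=\eta\}}r_\eta(x(\eta))]=\mathbf E\,r_\eta(x(\eta))^2=\Lambda_\eta$.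

For $\zeta<\eta$ let $\sigma=\zeta\wedge\eta$. As in Section 3, $\{\xi=\zeta\}$ is determined by labels none of which lies on the path from $\sigma$ (excluded) to $\eta$. And $r_\eta(x(\eta))$ is a function of $x(\sigma)$ and of the labels on that path. So, given $x(\sigma)$, the two are conditionally independent, and since $\mathbf E[r_\eta(x(\eta))\mid x(\sigma)]=\mathbf P(\xi=\eta\mid x(\sigma))$,
$$\mathbf E\big[\mathbf 1_{\{\xi=\zeta\}}r_\eta(x(\eta))\big]=\mathbf E\big[\mathbf P(\xi=\zeta\mid x(\sigma))\,\mathbf P(\xi=\eta\mid x(\sigma))\big].$$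
The right side is symmetric in $\zeta$ and $\eta$. Sum it over all ordered pairs $\zeta\ne\eta$ with $\zeta\wedge\eta=\sigma$, grouping them by the children $\tau\ne\tau'$ of $\sigma$ that lead to $\zeta$ and $\eta$. Since $\sum_{\zeta\in\Gamma_n,\,\zeta\succeq\tau}\mathbf P(\xi=\zeta\mid x(\sigma))=m_\tau(x(\sigma))$, the result is
$$\sum_{\tau\ne\tau'}\mathbf E[m_\tau m_{\tau'}]=\mathbf E\Big[r_\sigma^2-\sum_\tau m_\tau^2\Big]=\Lambda_\sigma.$$
The pairs with $\zeta<\eta$ contribute half of this. So (5) reads $\frac12\sum_{|\sigma|<n}\Lambda_\sigma+L_n\le u_n$. $\square$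

To see the lemma at work, let $n=1$, let the root have two children, and let $p(1)=q$. Then $m_1=q$, $m_2=q(1-q)$, so $L_0=2q^2(1-q)$. On $B_1$ we have $r_1=1$ and $r_2=1-q$, so $L_1=q+q(1-q)^2$. Thus $L_0+2L_1=4q-2q^2=2u_1$. Equality is no accident: $r_\eta(x(\eta))$ vanishes a.s. unless $\rho\leftrightarrow\eta$, and then $\xi\le\eta$, so (5) is in fact an equality.

Lemma 1 bounds the sum of the $L_\kappa$, an energy written with conditional probabilities. What remains is to bound $I_n(\mu)$ by a constant times $\sum_\kappa L_\kappa$.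

## 5. Two hidden types, and the collapse of a pair term

In the Bernoulli case $\Lambda_\sigma$ equals $\sum_{\tau\neq\tau'}\mu(\tau)\mu(\tau')/p(|\sigma|)$, because $m_\tau=\mu(\tau)/p(|\sigma|)$ on $B_{|\sigma|}$. One would like to show in general that $\Lambda_\sigma$ is at least a constant times this. It is not.

Take uniform labels on $(0,1)$, a small $\varepsilon\in(0,1)$, and
$$B=\{x\in(0,1)^\infty:\ x_1<\tfrac12,\ x_4<\varepsilon\}\ \cup\ \{x\in(0,1)^\infty:\ x_1\ge\tfrac12,\ x_3<\varepsilon\}.$$
So the first label decides a type: type $a$ is filtered at level $4$, type $b$ at level $3$. Here $p(1)=p(2)=1$, $p(3)=\frac{1+\varepsilon}2$ and $p(4)=\varepsilon$. Let the root have one child $\sigma$, and let $\sigma$ have two children $\tau$ (left) and $\tau'$ (right). Let $\tau$ have one child $c$, which has $N$ children; let $\tau'$ have $N$ children, each with one child. Below level $4$ everything continues as single rays. Take $n=4$ and write $h=(1-\varepsilon)^N$.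

In type $a$, some vertex of level $4$ below $\tau$ is connected with probability $1-h$, and likewise, independently, below $\tau'$. In type $b$, the subtree of $\tau$ has a connected vertex of level $4$ iff $c$ passes, which has probability $\varepsilon$; the subtree of $\tau'$ has one with probability $1-h$. Hence
$$m_\tau=1-h,\quad m_{\tau'}=h(1-h)\quad\text{(type }a),\qquad m_\tau=\varepsilon,\quad m_{\tau'}=(1-\varepsilon)(1-h)\quad\text{(type }b).$$
Each type has probability $\frac12$, so $\Lambda_\sigma=2\mathbf E[m_\tau m_{\tau'}]=h(1-h)^2+\varepsilon(1-\varepsilon)(1-h)$. As $N\to\infty$,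
$$\Lambda_\sigma\to\varepsilon(1-\varepsilon),\qquad\text{while}\qquad \frac{2\mu(\tau)\mu(\tau')}{p(1)}\to2\cdot\frac{1+\varepsilon}2\cdot\frac{1-\varepsilon}2=\frac{1-\varepsilon^2}2.$$
The ratio of the second limit to the first is $\frac{1+\varepsilon}{2\varepsilon}$, which is unbounded as $\varepsilon\to0$. The two children are used in almost disjoint sets of labels: knowing $x(\sigma)$, one almost knows which child will be used.

The missing energy has not left the tree. Consider $c$, at level $3$. In type $a$ we have $r_c=1-h$, and the $i$-th child of $c$ is used with probability $\varepsilon(1-\varepsilon)^{i-1}$, so as $N\to\infty$ we get $\lambda_c\to1-\frac{\varepsilon^2}{1-(1-\varepsilon)^2}=1-\frac{\varepsilon}{2-\varepsilon}$. In type $b$, if $c$ passes then all its children pass, the leftmost is used, and $\lambda_c=0$. So $\Lambda_c\to\frac12\big(1-\frac{\varepsilon}{2-\varepsilon}\big)=\frac{1-\varepsilon}{2-\varepsilon}$, close to $\frac12$. The term at $\sigma$ has to be paid for by vertices further down, and any comparison must charge $\mu(\sigma)^2/p(|\sigma|)$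 to all the $\Lambda_v$ with $v\succeq\sigma$.

## 6. Following the heaviest child

How do we find, below $\sigma$, enough $\Lambda_v$ to pay for $\mu(\sigma)^2/p(k)$, where $k=|\sigma|$? The vertex $v$ has a large $\lambda_v$ when $r_v$ is divided among several children. So we walk down from $\sigma$ along one i.i.d. label sequence $x$, always to the child that is most likely to be used, and record what is left aside at each step.

Put $v_k=\sigma$. Given $v_\kappa$ with $k\le\kappa<n$, let $v_{\kappa+1}$ be the child $\tau$ of $v_\kappa$ that maximizes $m_\tau(x_1,\dots,x_\kappa)$, the leftmost one in case of ties. Thus $v_{\kappa+1}$ is $\mathcal F_\kappa$-measurable: the next vertex is chosen before the next label is seen. Let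
$$R_\kappa=r_{v_\kappa}(x_1,\dots,x_\kappa),\qquad O_\kappa=R_\kappa-m_{v_{\kappa+1}}(x_1,\dots,x_\kappa)\ \ (\kappa<n),\qquad O_n=R_n.$$
By (4), $O_\kappa$ for $\kappa<n$ is the sum of $m_\tau$ over the children not followed, and a.s.
$$0\le O_\kappa\le R_\kappa\le\mathbf 1_{S_\kappa}.\tag{6}$$

**Step 1. The amounts left aside add up to $\mu(\sigma)$ in mean.** Since $v_{\kappa+1}$ is $\mathcal F_\kappa$-measurable, with finitely many values, and $x_{\kappa+1}$ is independent of $\mathcal F_\kappa$, we have $\mathbf E[R_{\kappa+1}\mid\mathcal F_\kappa]=m_{v_{\kappa+1}}(x_1,\dots,x_\kappa)=R_\kappa-O_\kappa$. So $R_\kappa=O_\kappa+\mathbf E[R_{\kappa+1}\mid\mathcal F_\kappa]$, and iterating down to level $n$,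
$$R_\kappa=\mathbf E\Big[\sum_{j=\kappa}^nO_j\,\Big|\,\mathcal F_\kappa\Big]\quad(k\le\kappa\le n),\qquad\mu(\sigma)=\mathbf ER_k=\mathbf E\sum_{j=k}^nO_j.\tag{7}$$

**Step 2. Leaving mass aside is charged to $\Lambda$.** For $\kappa<n$ the followed child has the largest $m_\tau$, so, with all functions taken at $(x_1,\dots,x_\kappa)$ and sums over the children of $v_\kappa$,
$$\sum_\tau m_\tau^2\le m_{v_{\kappa+1}}\sum_\tau m_\tau=(R_\kappa-O_\kappa)R_\kappa,\qquad\text{hence}\qquad\lambda_{v_\kappa}\ge R_\kappa O_\kappa.$$
For $\kappa=n$ this holds with equality. As $\lambda\ge0$,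
$$\mathbf E[R_\kappa O_\kappa]\le\sum_{|v|=\kappa,\,v\succeq\sigma}\mathbf E\big[\lambda_v(x_1,\dots,x_\kappa)\mathbf 1_{\{v_\kappa=v\}}\big]\le\sum_{|v|=\kappa,\,v\succeq\sigma}\Lambda_v.\tag{8}$$

These two steps already give a bound. By (7), and because $O_\kappa$ is $\mathcal F_\kappa$-measurable,
$$\sum_{\kappa=k}^n\mathbf E[R_\kappa O_\kappa]=\mathbf E\sum_{k\le\kappa\le j\le n}O_\kappa O_j\ge\tfrac12\mathbf E\Big[\Big(\sum_{\kappa=k}^n O_\kappa\Big)^2\Big]\ge\frac{\mu(\sigma)^2}{2p(k)},$$
the last step by Cauchy–Schwarz, since $\sum_\kappa O_\kappa$ vanishes off $S_k$ and $\mathbf P(S_k)=p(k)$. With (8),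
$$\frac{\mu(\sigma)^2}{p(k)}\le2\sum_{\kappa=k}^n\ \sum_{|v|=\kappa,\,v\succeq\sigma}\Lambda_v.\tag{9}$$

Is this enough? Let $\delta_0=1$ and $\delta_k=1-p(k)/p(k-1)$ for $k\ge1$, so that $\frac{\delta_k}{p(k)}=\frac1{p(k)}-\frac1{p(k-1)}$. As in (1), now for pairs in $\Gamma_n$,
$$I_n(\mu)=\sum_{k=0}^n\delta_k\sum_{|\sigma|=k}\frac{\mu(\sigma)^2}{p(k)}.\tag{10}$$
Insert (9). Each $v$ has exactly one ancestor at each level $k\le|v|$, so (9) and (10) give $I_n(\mu)\le2\sum_\kappa L_\kappa\sum_{k\le\kappa}\delta_k$. But $\sum_{k\le\kappa}\delta_k$ need not be bounded: for $p(k)=2^{-k}$ it equals $1+\kappa/2$. In general $1-t\le-\log t$ gives $\sum_{k\le\kappa}\delta_k\le1+\log\frac1{p(\kappa)}$, so this route yields only $I_n(\mu)\le4u_n\big(1+\log\frac1{p(n)}\big)$, which is useless as $n\to\infty$ when $p(n)\to0$. Each $\Lambda_v$ is charged in full by all of its ancestors. A distant ancestor should be allowed to charge only a part of it.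

## 7. A weight that discounts distant levels

**Lemma 2.** For every $\sigma$ with $|\sigma|=k\le n$,
$$\frac{\mu(\sigma)^2}{p(k)}\le4\sum_{\kappa=k}^n\Big(\frac{p(\kappa)}{p(k)}\Big)^{1/2}\sum_{|v|=\kappa,\,v\succeq\sigma}\Lambda_v.\tag{11}$$

Compared with (9), the constant has doubled, and the charge at level $\kappa$ is discounted by $(p(\kappa)/p(k))^{1/2}$. The reason this is possible is (6): mass can be left aside at level $\kappa$ only on $S_\kappa$, so large $\kappa$ are rare.

**Proof.** Keep the notation of Section 6 and put $w_\kappa=(p(\kappa)/p(k))^{1/2}$, which is nonincreasing in $\kappa$.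

**Step 1. A weighted square.** This step bounds the weighted charges below by a square. By (7), and since $w_\kappa\ge(w_\kappa w_j)^{1/2}$ for $j\ge\kappa$,
$$\sum_{\kappa=k}^nw_\kappa\mathbf E[R_\kappa O_\kappa]=\mathbf E\sum_{k\le\kappa\le j\le n}w_\kappa O_\kappa O_j\ge\mathbf E\sum_{k\le\kappa\le j\le n}(w_\kappa w_j)^{1/2}O_\kappa O_j\ge\tfrac12\,\mathbf E\Big[\Big(\sum_{\kappa=k}^nw_\kappa^{1/2}O_\kappa\Big)^2\Big].\tag{12}$$
The last inequality is $\sum_{\kappa\le j}a_\kappa a_j\ge\frac12\big(\sum_\kappa a_\kappa\big)^2$ with $a_\kappa=w_\kappa^{1/2}O_\kappa$.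

**Step 2. Removing the weight by the lifetime of the sequence.** This step compares $\mu(\sigma)=\mathbf E\sum_\kappa O_\kappa$ with that square. On $S_k$ let $D$ be the largest $\kappa\le n$ such that $S_\kappa$ occurs, so $D\ge k$. By (6), all $O_\kappa$ vanish off $S_k$, and on $S_k$ we have $O_\kappa=0$ for $\kappa>D$, while $w_\kappa\ge w_D$ for $\kappa\le D$. So on $S_k$
$$\sum_{\kappa=k}^nO_\kappa\le w_D^{-1/2}\sum_{\kappa=k}^nw_\kappa^{1/2}O_\kappa.$$
Taking expectations and using Cauchy–Schwarz,
$$\mu(\sigma)^2\le\mathbf E\big[w_D^{-1}\mathbf 1_{S_k}\big]\;\mathbf E\Big[\Big(\sum_{\kappa=k}^nw_\kappa^{1/2}O_\kappa\Big)^2\Big].\tag{13}$$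

**Step 3. The price of the weight is a factor $2$.** Without weights the first factor in (13) would be $\mathbf P(S_k)=p(k)$; we check that it is at most $2p(k)$. For $k\le\kappa\le n$ we have $\mathbf P(S_k,\,D\ge\kappa)=p(\kappa)$, so $D=\kappa$ has probability $p(\kappa)-p(\kappa+1)$ on $S_k$ for $\kappa<n$, and $p(n)$ for $\kappa=n$. Since $w_\kappa^{-1}=p(k)^{1/2}p(\kappa)^{-1/2}$,
$$\mathbf E\big[w_D^{-1}\mathbf 1_{S_k}\big]=p(k)^{1/2}\Big[\sum_{\kappa=k}^{n-1}\frac{p(\kappa)-p(\kappa+1)}{p(\kappa)^{1/2}}+p(n)^{1/2}\Big].$$
For $a\ge b\ge0$ with $a>0$, $\frac{a^2-b^2}{a}=(a-b)\frac{a+b}a\le2(a-b)$. With $a=p(\kappa)^{1/2}$ and $b=p(\kappa+1)^{1/2}$ the sum telescopes, and the bracket is at most $2\big(p(k)^{1/2}-p(n)^{1/2}\big)+p(n)^{1/2}\le2p(k)^{1/2}$. So $\mathbf E[w_D^{-1}\mathbf 1_{S_k}]\le2p(k)$.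

**Step 4. Assembly.** By (13), Step 3, (12) and (8),
$$\mu(\sigma)^2\le2p(k)\cdot2\sum_{\kappa=k}^nw_\kappa\mathbf E[R_\kappa O_\kappa]\le4p(k)\sum_{\kappa=k}^nw_\kappa\sum_{|v|=\kappa,\,v\succeq\sigma}\Lambda_v,$$
which is (11) after division by $p(k)^2$ and multiplication by $p(k)$. $\square$

## 8. The energy bound at level $n$ and the passage to the boundary

**Step 1. Summing the charges.** The purpose is to show $I_n(\mu)\le16u_n$. Insert (11) in (10); again each $v$ has exactly one ancestor at level $k$, so
$$I_n(\mu)\le4\sum_{\kappa=0}^nL_\kappa\sum_{k=0}^\kappa\delta_k\Big(\frac{p(\kappa)}{p(k)}\Big)^{1/2}.$$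
Put $z_k=p(k)^{-1/2}$, which is nondecreasing. Then $\delta_0z_0=z_0$, and for $k\ge1$ we have $\delta_k=1-z_{k-1}^2/z_k^2$, so
$$\delta_kz_k=\frac{z_k^2-z_{k-1}^2}{z_k}\le2(z_k-z_{k-1}).$$
The inner sum is $z_\kappa^{-1}\sum_{k\le\kappa}\delta_kz_k\le z_\kappa^{-1}\big[z_0+2(z_\kappa-z_0)\big]\le2$. With Lemma 1, $I_n(\mu)\le8\sum_\kappa L_\kappa\le16u_n$.

Hence $\mu^{(n)}=\mu/u_n$ is a probability measure on $\Gamma_n$ with $I_n(\mu^{(n)})\le16/u_n\le16/u$. By (10) this reads
$$1+\sum_{k=1}^n\Big(\frac1{p(k)}-\frac1{p(k-1)}\Big)\sum_{|\sigma|=k}\mu^{(n)}(\sigma)^2\le\frac{16}u.\tag{14}$$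

*On the exponent.* Replace the exponent $\frac12$ in the weight by $\theta\in(0,1)$. Concavity gives $1-t^\alpha\ge\alpha(1-t)$ for $t\in[0,1]$ and $\alpha\in(0,1)$. With $\alpha=1-\theta$, Step 3 of Section 7 gives $\mathbf E[w_D^{-1}\mathbf 1_{S_k}]\le p(k)/(1-\theta)$. With $\alpha=\theta$, the inner sum above is at most $1/\theta$. The outcome is $I_n(\mu)\le\frac{4u_n}{\theta(1-\theta)}$, which is smallest at $\theta=\frac12$, with value $16u_n$. At $\theta=0$ the second factor is lost, as we saw after (9).

**Step 2. From level $n$ to rays.** We need a measure on $\partial\Gamma$. Return to the whole tree and let $n$ vary. We state the step for a general constant, since it will be used again.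

**Lemma 3.** Let $p$ be a gauge with $p(0)=1$ and let $K<\infty$. Suppose that for every $n\ge 1$ there is a probability measure $\mu^{(n)}$ on $\Gamma_n$ for which the left side of (14) is at most $K$, where $\mu^{(n)}(\sigma)$ is the mass of the descendants of $\sigma$ in $\Gamma_n$. Then $\mathrm{Cap}_p(\Gamma)\ge1/K$.

**Proof.** For $|\sigma|\le n$ without descendants in $\Gamma_n$ we have $\mu^{(n)}(\sigma)=0$. There are countably many vertices, so a diagonal argument gives a subsequence along which $\mu^{(n)}(\sigma)\to\mu^\infty(\sigma)$ for every $\sigma$. For $n>|\sigma|$ we have $\mu^{(n)}(\sigma)=\sum_\tau\mu^{(n)}(\tau)$ over the finitely many children of $\sigma$. Hence $\mu^\infty(\rho)=1$ and $\mu^\infty(\sigma)=\sum_{\tau\text{ child of }\sigma}\mu^\infty(\tau)$. If no ray passes through $\sigma$, then by König's lemma $\sigma$ has finitely many descendants, so $\mu^{(n)}(\sigma)=0$ for large $n$ and $\mu^\infty(\sigma)=0$. Therefore the assignment $\{\text{rays through }\sigma\}\mapsto\mu^\infty(\sigma)$ is consistent and finitely additive on the algebra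 generated by these sets. These sets are compact and open, so countable additivity on the algebra is automatic, and by Carathéodory's theorem the assignment extends to a Borel probability measure $\mu^\infty$ on $\partial\Gamma$.

Fix $m$. All terms on the left side of (14) are nonnegative. Keep those with $k\le m$, a finite expression, and let $n\to\infty$ along the subsequence; then let $m\to\infty$. We get
$$1+\sum_{k\ge1}\Big(\frac1{p(k)}-\frac1{p(k-1)}\Big)\sum_{|\sigma|=k}\mu^\infty(\sigma)^2\le K.$$
By (1) the left side is $I_p(\mu^\infty)$. So $\mathrm{Cap}_p(\Gamma)\ge1/K$. $\square$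

**Step 3. Conclusion.** By (14), Lemma 3 applies with $K=16/u$. So $\mathrm{Cap}_p(\Gamma)\ge u/16>0$, which is (2), and Theorem 1 is proved. $\blacksquare$

**Remark (what was used).** The proof uses three facts: the labels are independent; the law of $X(\sigma)$ depends only on $|\sigma|$; and $\rho\leftrightarrow\sigma$ iff $x(\sigma)\in B_{|\sigma|}$ for measurable sets $B_k$ with $B_{k+1}\subseteq B_k\times(\text{label space})$ and $B_0\ne\emptyset$. Indeed $r_\sigma$ exists as a measurable function of $x(\sigma)$ for labels in any measurable spaces, and in $m_\tau$ one integrates against the law at the level of $\tau$. So (2) holds verbatim in that generality, with $\rho\leftrightarrow\partial\Gamma$ defined as survival to every level. For a single $n$ with $\mathbf P(\rho\leftrightarrow\Gamma_n)>0$, Step 1 gives a probability measure on $\Gamma_n$ of energy at most $16/\mathbf P(\rho\leftrightarrow\Gamma_n)$. For a nonempty closed $E\subseteq\partial\Gamma$, the rays of the subtree of vertices on rays of $E$ are exactly the elements of $E$; applying (2) to this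 subtree gives $\mathbf P(\text{some ray of }E\text{ survives})\le16\,\mathrm{Cap}_p(E)$, where $\mathrm{Cap}_p(E)$ is the supremum over probability measures on $E$.

## 9. Quasi-independence and the reverse inequality

Section 1 showed how survival follows from finite energy when pairs are nearly independent. Here is the general form, a background fact in the source.

**Proposition 1.** Let $g$ be a gauge, let $p(n)>0$ for all $n$, and suppose $\mathbf P(\rho\leftrightarrow\sigma\text{ and }\rho\leftrightarrow\tau)\le p(n)^2/g(k)$ for all $\sigma,\tau\in\Gamma_n$ with $|\sigma\wedge\tau|=k$. Then $\mathbf P(\rho\leftrightarrow\partial\Gamma)\ge\mathrm{Cap}_g(\Gamma)$.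

**Proof.** Let $\mu$ be a probability measure on $\partial\Gamma$ with $I_g(\mu)<\infty$, and $Z_n=\sum_{\sigma\in\Gamma_n}\frac{\mu(\sigma)}{p(n)}\mathbf 1\{\rho\leftrightarrow\sigma\}$. Then $\mathbf EZ_n=1$ and $\mathbf EZ_n^2\le\sum_{\sigma,\tau\in\Gamma_n}\mu(\sigma)\mu(\tau)/g(|\sigma\wedge\tau|)$. If $\sigma,\tau$ are the level-$n$ vertices of rays $\xi,\eta$, then $|\sigma\wedge\tau|\le|\xi\wedge\eta|$, so this sum is at most $I_g(\mu)$. By Cauchy–Schwarz $\mathbf P(\rho\leftrightarrow\Gamma_n)\ge\mathbf P(Z_n>0)\ge1/I_g(\mu)$. Let $n\to\infty$ and take the supremum over $\mu$. $\square$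

Suppose now that $p>0$ and $\mathbf P(\rho\leftrightarrow\sigma,\ \rho\leftrightarrow\tau)\le C\,p(n)^2/p(k)$ whenever $|\sigma|=|\tau|=n$ and $|\sigma\wedge\tau|=k$. Taking $g=p/C$, for which $\mathrm{Cap}_g=C^{-1}\mathrm{Cap}_p$, and adding Theorem 1, we get
$$C^{-1}\,\mathrm{Cap}_p(\Gamma)\le\mathbf P(\rho\leftrightarrow\partial\Gamma)\le16\,\mathrm{Cap}_p(\Gamma),$$
so that survival is then equivalent to $\mathrm{Cap}_p(\Gamma)>0$. Without such a condition the converse of Theorem 1 fails: under rule A of Section 1 on the binary tree, $\mathrm{Cap}_p=\frac23$ and the survival probability is $0$. On any other tree of our kind rule A also dies out, because the finitely many labels at level $1$ are all positive.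

## 10. The constant: spherically symmetric trees and a lower bound of $2$

For Bernoulli percolation, (3) gives $\mu/u_n$ energy at most $2/u_n\le2/u$, and Lemma 3 with $K=2/u$ gives
$$\mathbf P(\rho\leftrightarrow\partial\Gamma)\le2\,\mathrm{Cap}_p(\Gamma)\qquad\text{(Bernoulli percolation)}.\tag{15}$$

**Proposition 2.** Suppose every vertex at level $k$ has $d_k\ge1$ children. Then for every target percolation the survival probability is at most that of Bernoulli percolation with the same $p$. Hence $\mathbf P(\rho\leftrightarrow\partial\Gamma)\le2\,\mathrm{Cap}_p(\Gamma)$.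

**Proof.** If $p(k)=0$ for some $k$ there is nothing to prove; so let $p>0$. Fix $n$. For $\sigma$ at level $k\le n$ let $s_k(y)$ be the probability, given $x(\sigma)=y$, that $\rho\leftrightarrow\eta$ for some $\eta\in\Gamma_n$ below $\sigma$; by symmetry it depends on $\sigma$ only through $k$. Then $s_n=\mathbf 1_{B_n}$, and $s_k=0$ off $B_k$. Given $x(\sigma)=y\in B_k$, the subtrees of the $d_k$ children behave independently, so
$$s_k(y)=\varphi_k\big(\mathbf E\,s_{k+1}(y,X)\big),\qquad\varphi_k(t)=1-(1-t)^{d_k},$$
and $\varphi_k$ is concave and increasing on $[0,1]$. Put $a_k=\mathbf E[s_k(x_1,\dots,x_k)\mid S_k]$, so $a_n=1$ and $a_0=\mathbf P(\rho\leftrightarrow\Gamma_n)$. Since $s_{k+1}$ vanishes off $S_{k+1}$, we have $\mathbf E[s_{k+1}\mid S_k]=a_{k+1}\,p(k+1)/p(k)$, and Jensen's inequality gives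
$$a_k\le\varphi_k\Big(a_{k+1}\frac{p(k+1)}{p(k)}\Big).$$
For Bernoulli percolation $s_k$ is constant on $B_k$, and equality holds at each step. As $\varphi_k$ is increasing, downward induction from $a_n=1$ shows that $a_0$ is at most its value for Bernoulli percolation. Let $n\to\infty$, and use (15). $\square$

The constant $2$ cannot be lowered in Proposition 2. For $N\ge1$ let $\Gamma$ be binary up to level $N$ and unary afterwards, and take Bernoulli percolation with $p(k)=2^{-\min(k,N)}$. The uniform measure minimizes each $\sum_{|\sigma|=k}\mu(\sigma)^2$, so by (1)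
$$\mathrm{Cap}_p(\Gamma)^{-1}=1+\sum_{k=1}^N2^{-k}\big(2^k-2^{k-1}\big)=1+\frac N2.$$
Let $b_j$ be the probability that the root of a binary tree of depth $j$, with each non-root vertex retained with probability $\frac12$, is connected to level $j$. Then the survival probability is $b_N$, and $b_0=1$, $b_{j+1}=1-(1-b_j/2)^2=b_j-b_j^2/4$. The sequence decreases to a limit $b$ with $b=b-b^2/4$, so $b_j\to0$. Therefore
$$\frac1{b_{j+1}}-\frac1{b_j}=\frac1{b_j}\Big(\frac1{1-b_j/4}-1\Big)=\frac{1/4}{1-b_j/4}\longrightarrow\frac14.$$
Averaging these differences, $1/b_N\sim N/4$, and $b_N/\mathrm{Cap}_p(\Gamma)\sim\frac4N\big(1+\frac N2\big)\to2$.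

Consequently the best universal constant in (2), over all trees and all target percolations, lies in $[2,16]$. Its exact value is not determined here.
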